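\title{The Weisfeiler--Leman dimension of circulant graphs is unbounded}

\begin{abstract}
We show that no fixed $m$ bounds the Weisfeiler--Leman dimension of all circulant graphs. If $n$ is a product of three pairwise coprime integers, each with sufficiently many prime factors, we construct two non-isomorphic circulant graphs of order $n$ that the $m$-dimensional Weisfeiler--Leman algorithm does not distinguish. The lower bound is linear in the smallest number of prime factors of the three integers; for $n=(pqr)^R$ it is a constant times $\log n$. The graphs encode systems of linear equations over $\mathbb F_2$. The variables are the steps of three chains of subgroups, an isomorphism between the two graphs would solve the system, and the algorithm sees only a bounded number of variables at a time.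
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite and directed; we write $x\to y$ for an arc, and a graph is \emph{undirected} if its arc relation is symmetric. For a finite abelian group $V$, written additively, and a subset $S\subseteq V$, the Cayley graph $\operatorname{Cay}(V,S)$ has vertex set $V$ and an arc $x\to y$ if and only if $y-x\in S$. It is undirected exactly when $S=-S$, and every translation of $V$ is an automorphism of it. A graph is \emph{circulant} if it is a Cayley graph over a cyclic group.

Let $m\ge2$. The \emph{$m$-dimensional Weisfeiler--Leman algorithm} colors the $m$-tuples $\bar x=(x_1,\dots,x_m)$ of vertices of a graph in rounds. The initial color $\operatorname{col}_0(\bar x)$ is the isomorphism type of the tuple: it records the index pairs $(u,v)$ with $x_u=x_v$ and those with $x_u\to x_v$. Then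
\[
\operatorname{col}_{r+1}(\bar x)=\Bigl(\operatorname{col}_r(\bar x),\ \bigl\{\!\bigl\{\bigl(\operatorname{col}_r(\bar x[1\leftarrow z]),\dots,\operatorname{col}_r(\bar x[m\leftarrow z])\bigr):\ z \text{ a vertex}\bigr\}\!\bigr\}\Bigr),
\]
where $\bar x[l\leftarrow z]$ is $\bar x$ with the $l$-th entry replaced by $z$, and $\{\!\{\cdot\}\!\}$ denotes a multiset. Each round refines the partition of the tuples into color classes. The algorithm stops at the first round $r\ge1$ that gives the same partition as round $r-1$, and the values of $\operatorname{col}_r$ are the \emph{WL colors}. The colors are formal expressions that do not name vertices, so isomorphisms preserve them and colors of different graphs can be compared. (The precise stopping rule plays no role below: the graphs we construct have the same colors in every round.)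

The \emph{Weisfeiler--Leman dimension}, or \emph{WL-dimension}, $\dim_{\mathrm{WL}}(\mathcal G)$ of a graph $\mathcal G$ is the least $m\ge 2$ with the following property: every graph $\mathcal G'$ whose $m$-tuples have the same set of WL colors as those of $\mathcal G$ is isomorphic to $\mathcal G$. Such an $m$ exists. If $\mathcal G$ has $n$ vertices, then $m=n+1$ has the property, because the initial colors of $\mathcal G'$ show that no $(n+1)$-tuple has distinct entries and that some tuple lists a copy of $\mathcal G$. The dimension thus measures how many vertices must be viewed at once, with repeated counting of extensions by one vertex, to recognize the graph. For $m=2$ one round already counts, for each pair $(v,w)$, the vertices $z$ with any prescribed pattern of arcs to $v$ and $w$; the number of common out-neighbors is an example. The complete graph $\operatorname{Cay}(\mathbb Z_n,\mathbb Z_n\setminus\{0\})$ has WL-dimension $2$: the initial colors say that all pairs of distinct vertices are adjacent and that there are no loops, and the size of the multiset in round $1$ is $n$.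

It is known that the WL-dimension of every circulant graph of prime power order is at most $3$, and that this bound is attained. The following question was posed in \cite{Ponomarenko}.

\begin{quote}
\emph{Is there $m\in\mathbb N$ such that $\dim_{\mathrm{WL}}(\mathcal G)\le m$ for every circulant graph $\mathcal G$?}
\end{quote}

There are reasons to expect the answer yes. A cyclic group has one subgroup for each divisor of its order, its automorphisms are multiplications by units and fix every subgroup, and by the Chinese Remainder Theorem it is a product of cyclic groups of prime power order, for which the bound is $3$ however large the exponent. The answer is nevertheless no. The subgroups of a cyclic group of prime power order form one chain, while a product of three such groups contains three independent chains, and this is enough room for a system of equations in which every equation has three variables.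

Let $\Omega(k)$ be the number of prime factors of $k$, counted with multiplicity.

\begin{theorem}\label{thm:main}
Let $m\ge 2$, $N=(6m+1)^2$, and $n=n_1n_2n_3$ with $n_1,n_2,n_3$ pairwise coprime and $\Omega(n_\nu)\ge 15N+6$ for $\nu=1,2,3$. Then there are two non-isomorphic circulant graphs $\Gamma,\Gamma_b$ of order $n$ whose $m'$-tuples have the same WL colors for every $2\le m'\le m$. Hence $\dim_{\mathrm{WL}}(\Gamma)>m$. If all odd prime divisors of $n$ are congruent to $1$ modulo $4$, both graphs can be taken undirected.
\end{theorem}

Taking $n=105^R=3^R\,5^R\,7^R$ with $R=15(6m+1)^2+6$ answers the question in the negative. The graphs of Theorem~\ref{thm:main} are explicit, and they give a dimension of order $\sqrt R$. Replacing one ingredient by a random object makes the bound linear.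

\begin{theorem}\label{thm:linear}
There is $c>0$ such that for every $n=n_1n_2n_3$ with $n_1,n_2,n_3$ pairwise coprime there is a circulant graph of order $n$ with WL-dimension at least $c\cdot\min_\nu\Omega(n_\nu)$.
\end{theorem}

\begin{corollary}\label{cor:primes}
\begin{enumerate}
\item[(a)] For any three distinct primes $p,q,r$ there is $c'>0$ such that for every $R\ge1$ some circulant graph of order $n=(pqr)^R$ has WL-dimension at least $c'\log n$.
\item[(b)] Let $\Pi$ be a set of primes, and consider the circulant graphs whose order has all its prime divisors in $\Pi$. Their WL-dimensions are bounded, by $3$, if $|\Pi|=1$, and they are unbounded if $|\Pi|\ge3$.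
\end{enumerate}
\end{corollary}

The case $|\Pi|=2$ is not settled here; Remark~\ref{rem:two} shows where the method needs the third prime.

Section~\ref{sec:idea} shows the idea in the groups $\mathbb Z_{105}$ and $\mathbb Z_{105^2}$. Section~\ref{sec:systems} constructs unsolvable systems that look solvable on any $K$ variables, and Section~\ref{sec:graphs} turns a system into a pair of graphs. Unsolvability makes the graphs non-isomorphic (Section~\ref{sec:noniso}), and local solvability makes them indistinguishable (Section~\ref{sec:wl}). Sections~\ref{sec:main} and~\ref{sec:random} finish the proofs of the two theorems. Throughout, $[N]=\{1,\dots,N\}$, and an element of $\mathbb F_2$ in an exponent is read as the integer $0$ or $1$.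

\section{Equations inside a cyclic group}\label{sec:idea}

For an odd prime $p$, the quadratic character $\left(\frac{u}{p}\right)$ of a unit $u$ modulo $p$ is $1$ if $u$ is a square and $-1$ otherwise. It is a nontrivial homomorphism $(\mathbb Z/p)^*\to\{\pm1\}$, and $\left(\frac{-1}{p}\right)=1$ if and only if $p\equiv1\pmod 4$.

\subsection*{One equation}
Let $G=\mathbb Z_3\times\mathbb Z_5\times\mathbb Z_7\cong\mathbb Z_{105}$, and let $X$ be the set of $d=(d^A,d^B,d^C)$ with three nonzero coordinates. Put $\operatorname{sgn}(d)=\left(\frac{d^A}{3}\right)\left(\frac{d^B}{5}\right)\left(\frac{d^C}{7}\right)$ and $X^\epsilon=\{d\in X:\operatorname{sgn}(d)=(-1)^\epsilon\}$. Multiply the three coordinates by units with quadratic characters $(-1)^\alpha,(-1)^\beta,(-1)^\gamma$. This automorphism of $G$ multiplies $\operatorname{sgn}$ by $(-1)^{\alpha+\beta+\gamma}$, so it is an isomorphism $\operatorname{Cay}(G,X^0)\to\operatorname{Cay}(G,X^b)$ exactly when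
\[
\alpha+\beta+\gamma=b .
\]
A single equation is solvable, so the two graphs are isomorphic. To obtain an unsolvable system we need more variables, and three more primes for every new equation would not help, since the equations must share variables.

\subsection*{Independent signs on a chain}
The new variables come from subgroups. In $\mathbb Z_{p^2}$, with $p$ an odd prime, say that a nonzero element $d$ has \emph{level} $1$ if $d=pu\in p\mathbb Z_{p^2}$, with \emph{sign} $\left(\frac up\right)$, and level $2$ otherwise, with sign $\left(\frac dp\right)$. Multiplication by a unit $\mu$ changes the signs on both levels by the same factor $\left(\frac\mu p\right)$, so group automorphisms give only one variable. Graph isomorphisms need not be group automorphisms, however. Write $a=a_0+pa_1$ with digits $a_0,a_1\in\{0,\dots,p-1\}$, choose units $\mu_1,\mu_2$ modulo $p$, and let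
\[
f(a_0+pa_1)=(\mu_2a_0\bmod p)+p\,(\mu_1a_1\bmod p).
\]
If $a-a'$ has level $1$, then $a_0=a'_0$ and $f(a)-f(a')=p\mu_1(a_1-a_1')=\mu_1(a-a')$ in $\mathbb Z_{p^2}$. If $a-a'$ has level $2$, then $f(a)-f(a')\equiv\mu_2(a-a')\pmod p$. So the bijection $f$ preserves the level of every difference and multiplies the sign of a difference of level $i$ by $\left(\frac{\mu_i}p\right)$, with the two factors chosen independently. For $p=3$, $\mu_1=-1$, $\mu_2=1$ the map $f$ is the permutation $(3\;6)(4\;7)(5\;8)$ of $\mathbb Z_9$: the difference $3-0=3$ becomes $6$ and changes sign, while $3-1=2$ becomes $6-1=5\equiv2\pmod 3$ and keeps it. The freedom exists because the sign on level $2$ depends on $d$ only modulo the subgroup below it.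

\subsection*{An unsolvable system}
Let $G=\mathbb Z_9\times\mathbb Z_{25}\times\mathbb Z_{49}\cong\mathbb Z_{105^2}$. There are six variables $\alpha_1,\alpha_2,\beta_1,\beta_2,\gamma_1,\gamma_2$, one for each level of each coordinate. For a triple $T=(i,j,k)$ let $X_T$ be the set of elements whose coordinates have levels $i,j,k$, let $\operatorname{sgn}$ be the product of the three signs, and define $X_T^0$, $X_T^1$ as before. Given equations $\alpha_i+\beta_j+\gamma_k=b_T$ for $T$ in a set $\mathcal T$ of triples, let $S^0=\bigcup_{T\in\mathcal T}X_T^0$ and $S^b=\bigcup_{T\in\mathcal T}X_T^{b_T}$.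

A solution of the system gives an isomorphism $\operatorname{Cay}(G,S^0)\to\operatorname{Cay}(G,S^b)$, namely a product of three digit maps with signs $(-1)^{\alpha_i},(-1)^{\beta_j},(-1)^{\gamma_k}$. Conversely, let $f=f^A\times f^B\times f^C$ be an isomorphism that fixes $0$ and preserves levels. In each coordinate take the elements $g_1=p$ and $g_2=1$, of sign $+1$, and let $(-1)^{\alpha_i}$, $(-1)^{\beta_j}$, $(-1)^{\gamma_k}$ be the signs of $f^A(g_i)$, $f^B(g_j)$, $f^C(g_k)$. For $T=(i,j,k)\in\mathcal T$ the vertex $(g_i,g_j,g_k)$ is an out-neighbor of $0$, so its image lies in $S^b\cap X_T=X_T^{b_T}$, and this is the equation for $T$. Now take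
\begin{equation}\label{eq:K4}
\alpha_1+\beta_1+\gamma_1=1,\qquad \alpha_1+\beta_2+\gamma_2=0,\qquad \alpha_2+\beta_1+\gamma_2=0,\qquad \alpha_2+\beta_2+\gamma_1=0 .
\end{equation}
Each variable occurs twice, so the sum of the four equations is $0=1$, and no isomorphism of this form exists.

Two tasks remain. First, an arbitrary isomorphism need not respect the product decomposition or the levels. We force this by placing $G$ in a larger cyclic group and adding arcs that mark the relevant subgroups. Second, the algorithm must not notice the contradiction. Levels behave like an ultrametric, so the differences among $\ell$ elements of one coordinate have at most $\ell-1$ different levels, and an $\ell$-tuple of vertices involves at most $3(\ell-1)$ variables. What is needed is a system that is unsolvable, but for which values can be given to a bounded number of variables at a time, and extended on demand, without ever violating an equation.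

\section{Locally consistent, unsolvable systems}\label{sec:systems}

Let $\operatorname{Var}=\{\alpha_i,\beta_i,\gamma_i: i\in[N]\}$. A \emph{system of size $N$} is given by a set $\mathcal T\subseteq[N]^3$ and a map $b\colon\mathcal T\to\mathbb F_2$; its equations are
\begin{equation}\label{eq:system}
\alpha_i+\beta_j+\gamma_k=b_T\qquad (T=(i,j,k)\in\mathcal T).
\end{equation}
It is \emph{inconsistent} if it has no solution over $\mathbb F_2$.

\begin{definition}\label{def:consistent}
The system \eqref{eq:system} is \emph{$K$-consistent} if there is a nonempty family $\mathcal F$ of maps $s\colon F\to\mathbb F_2$, with $F\subseteq\operatorname{Var}$ and $|F|\le K$, such that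
\begin{enumerate}
\item[(C1)] every restriction of a member of $\mathcal F$ lies in $\mathcal F$;
\item[(C2)] if $s\in\mathcal F$, $|\operatorname{dom}s|<K$ and $z\in\operatorname{Var}\setminus\operatorname{dom}s$, then some extension of $s$ to $\operatorname{dom}s\cup\{z\}$ lies in $\mathcal F$;
\item[(C3)] every $s\in\mathcal F$ satisfies every equation of \eqref{eq:system} all of whose variables lie in $\operatorname{dom}s$.
\end{enumerate}
\end{definition}

The family $\mathcal F$ is a strategy for answering questions about the values of variables, against a questioner who can remember at most $K$ answers. The restrictions of a solution form such a family for every $K$, and for $K\ge3N$ repeated use of (C2) produces a solution. For an inconsistent system the question is how large $K$ can be.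

The systems we use generalize \eqref{eq:K4}: the variables are the edges of a cubic graph, the equations are its vertices, and a proper edge coloring with three colors sorts the variables into $\alpha$'s, $\beta$'s and $\gamma$'s. For a set $W$ of vertices let $\partial W$ be the set of edges with exactly one end in $W$.

\begin{lemma}\label{lem:cubic}
Let $H$ be a connected cubic multigraph without loops on $2N>2$ vertices, properly edge-colored with three colors. Suppose that for every set $F$ of at most $K$ edges, $H-F$ has a component with more than $N$ vertices. Then there is an inconsistent, $K$-consistent system of size $N$.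
\end{lemma}

\begin{proof}
Every vertex lies on exactly one edge of each color, so each color class is a perfect matching with $N$ edges. Name the edges of the three classes $\alpha_i$, $\beta_i$, $\gamma_i$ with $i\in[N]$. A vertex $v$ on the edges $\alpha_i,\beta_j,\gamma_k$ gives the triple $T_v=(i,j,k)$. If $T_v=T_w$ with $v\ne w$, then three edges join $v$ to $w$ and $\{v,w\}$ is a component of $H$, which is excluded by connectedness and $2N>2$. So $v\mapsto T_v$ is injective. Let $\mathcal T=\{T_v\}$, write $b_v=b_{T_v}$, and let $b_v$ be $1$ at one vertex and $0$ at all others. Each variable occurs in two equations, so the sum of all equations is $0=1$ and the system is inconsistent.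

To find $\mathcal F$, sum the equations over a vertex set $W$. The edges inside $W$ cancel, and what remains is
\begin{equation}\label{eq:parity}
\sum_{e\in\partial W}s(e)=\sum_{v\in W}b_v .
\end{equation}
If $s$ is defined on $F$ and $W$ is a component of $H-F$, then $\partial W\subseteq F$, so \eqref{eq:parity} is a condition on $s$. It cannot hold for all components, since the sum of these conditions is again $0=1$. We therefore exempt one component, and the hypothesis provides a choice that is stable when $F$ changes. For $|F|\le K$ call the component of $H-F$ with more than $N$ vertices \emph{big}; it is unique because $H$ has $2N$ vertices. Call the other components \emph{small}. Let $\mathcal F$ consist of all $s\colon F\to\mathbb F_2$ with $|F|\le K$ that satisfy \eqref{eq:parity} for every small component $W$ of $H-F$. The empty map is in $\mathcal F$, because the connected graph $H$ has no small component.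

(C1) Let $s\in\mathcal F$ have domain $F$, let $F_0\subseteq F$, and let $W_0$ be a small component of $H-F_0$. It is a union of components $W_1,\dots,W_r$ of $H-F$, all small since $|W_0|\le N$. Sum \eqref{eq:parity} over $W_1,\dots,W_r$. An edge between two different $W_l$ is counted twice, and an edge of $\partial W_0$ once, so the sum is \eqref{eq:parity} for $W_0$.

(C2) Let $s\in\mathcal F$ have domain $F$ with $|F|<K$, let $e\notin F$, and let $W$ be the component of $H-F$ containing $e$. If $W$ stays connected when $e$ is deleted, the components do not change, $e$ lies in the boundary of none of them, and any value $s(e)$ works. Otherwise $W$ splits into two components $W_1,W_2$, with $e\in\partial W_1\cap\partial W_2$, and $\partial W$ is the symmetric difference of $\partial W_1$ and $\partial W_2$. The conditions for the components other than $W_1,W_2$ do not involve $e$. If $W$ is big, the big component of $H-(F\cup\{e\})$ meets $W$, as both have more than $N$ vertices, so it is one of $W_1,W_2$, say $W_1$; choose $s(e)$ so that \eqref{eq:parity} holds for $W_2$. If $W$ is small, choose $s(e)$ so that \eqref{eq:parity} holds for $W_1$;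 adding \eqref{eq:parity} for $W$ gives \eqref{eq:parity} for $W_2$.

(C3) If the three edges at $v$ lie in $F$, then $\{v\}$ is a small component of $H-F$, and \eqref{eq:parity} for $W=\{v\}$ is the equation of $v$.
\end{proof}

\begin{example}\label{ex:K4}
The system \eqref{eq:K4} comes from the complete graph on $\{1,2,3,4\}$ with $\alpha_1=12$, $\alpha_2=34$, $\beta_1=13$, $\beta_2=24$, $\gamma_1=14$, $\gamma_2=23$, and $N=2$. A subgraph whose components have at most two vertices has at most two of the six edges, so the hypothesis of Lemma~\ref{lem:cubic} holds for $K=3$ and the system is $3$-consistent. It is not $5$-consistent, and the reason is the cut $F=\{\beta_1,\beta_2,\gamma_1,\gamma_2\}$ into two halves. If $s\in\mathcal F$ has domain $F$, an extension to $\alpha_1$ must satisfy the first two equations, which forces $\sum_{e\in F}s(e)=1$, and an extension to $\alpha_2$ must satisfy the last two, which forces $\sum_{e\in F}s(e)=0$.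
\end{example}

To make $K$ large we need cubic graphs that cannot be cut into small pieces by few edges. A hexagonal grid on a torus is a simple explicit example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \i in {0,1,2} \foreach \j in {0,1,2} {
  \begin{scope}[shift={({1.732*\i+0.866*\j},{1.5*\j})}]
    \draw[very thick] (0,0)--(-0.866,-0.5);
    \draw[thick,dashed] (0,0)--(0.866,-0.5);
    \draw[thick,dotted] (0,0)--(0,1);
  \end{scope}}
\foreach \i in {0,1,2} \foreach \j in {0,1,2} {
  \begin{scope}[shift={({1.732*\i+0.866*\j},{1.5*\j})}]
    \fill (0,0) circle (2.6pt);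
    \draw[fill=white] (-0.866,-0.5) circle (2.6pt);
  \end{scope}}
\end{tikzpicture}
\caption{The hexagonal grid on a torus for $L=3$. Black vertices are the $(u,0)$ and white vertices the $(u,1)$, with $u\in\mathbb Z_3^2$; the edges $\alpha_u,\beta_u,\gamma_u$ are solid, dashed and dotted. Solid and dashed edges form the horizontal row cycles, solid and dotted edges the slanted column cycles. A loose dashed edge ends at the leftmost white vertex of its row, and a loose dotted edge ends at the lowest white vertex of its column.}
\label{fig:torus}
\end{figure}

\begin{lemma}\label{lem:torus}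
For every $K\ge1$ there is an inconsistent, $K$-consistent system of size $N=(2K+1)^2$.
\end{lemma}

\begin{proof}
Let $L=2K+1$. Let $H$ have the vertices $(u,\epsilon)$ with $u=(u_1,u_2)\in\mathbb Z_L^2$, $\epsilon\in\{0,1\}$, and the edges
\[
\alpha_u=\{(u,0),(u,1)\},\qquad \beta_u=\{(u,0),(u+(1,0),1)\},\qquad \gamma_u=\{(u,0),(u+(0,1),1)\};
\]
see Figure~\ref{fig:torus}. Each vertex lies on one edge with each letter, so $H$ is cubic and properly colored, with $2L^2$ vertices. For $r\in\mathbb Z_L$, \emph{row} $r$ is the set of $2L$ vertices with $u_2=r$. The edges $\alpha_u,\beta_u$ with $u_2=r$ form a cycle through it, which runs from $(u,1)$ to $(u,0)$ to $(u+(1,0),1)$ and so on. In the same way the edges $\alpha_u,\gamma_u$ with $u_1=r$ form a cycle through \emph{column} $r$, the set of vertices with $u_1=r$. Each edge lies on at most one row cycle and at most one column cycle. After the deletion of at most $K$ edges, at least $L-K$ row cycles and at least $L-K\ge1$ column cycles are intact. An intact column cycle meets every row, so all intact rows lie in one component. This component has at least $2L(L-K)$ vertices, and $2L(L-K)>L^2$ because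 $L>2K$. With no edge deleted the same argument shows that $H$ is connected. Apply Lemma~\ref{lem:cubic} with $N=L^2$.
\end{proof}

\begin{remark}\label{rem:two}
Equations with three variables are essential. Two chains would give equations $\alpha_i+\beta_j=b_{ij}$, and an inconsistent system of this kind is never $3$-consistent in the sense of (C1)--(C3). Indeed, view the equations as edges of a graph on the variables. Some set of equations sums to $0=1$; every variable has even degree in it, so it splits into cycles, and on one cycle $z_0,z_1,\dots,z_k,z_0$ the right-hand sides have sum $1$. Take $s\in\mathcal F$ with domain $\{z_0,z_1\}$, extend it to $z_2$, forget $z_1$, extend to $z_3$, and so on. By (C3) the sum $s(z_0)+s(z_l)$ is always the sum of the right-hand sides along the path from $z_0$ to $z_l$, and at $l=k$ the equation on $z_k,z_0$ is violated. This limits the method, and says nothing about the WL-dimension for orders with two prime divisors.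
\end{remark}

\section{From a system to two circulant graphs}\label{sec:graphs}

In Sections~\ref{sec:graphs}--\ref{sec:wl} we fix $m\ge2$, an inconsistent, $3m$-consistent system \eqref{eq:system} of size $N$, and a family $\mathcal F$ as in Definition~\ref{def:consistent} with $K=3m$. We use these facts about finite cyclic groups: a product of cyclic groups of pairwise coprime orders is cyclic; distinct subgroups of a cyclic group have distinct orders; multiplication by an integer coprime to the order is an automorphism that maps every subgroup onto itself; a cyclic group of prime power order greater than $1$ has a unique maximal proper subgroup, and the elements outside it are the generators.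

\subsection*{The groups}
Let $V=\hat A\times\hat B\times\hat C$, and assume:
\begin{enumerate}
\item[(H1)] $\hat A,\hat B,\hat C$ are cyclic of pairwise coprime orders, so that $V$ is cyclic;
\item[(H2)] $\hat A$ has a chain of subgroups $0=A_0<A_1<\dots<A_N=A$ such that each $e_i=|A_i/A_{i-1}|$ is a prime power and a nontrivial homomorphism $\chi_i\colon(\mathbb Z/e_i)^*\to\{\pm1\}$ is given; in the same way $\hat B$ and $\hat C$ have chains $0=B_0<\dots<B_N=B$ and $0=C_0<\dots<C_N=C$, with their own indices and homomorphisms;
\item[(H3)] $|\hat A/A|\ge5^{4N+2}$ and $|\hat B/B|\ge5^{4N+2}$.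
\end{enumerate}
The system will be encoded in $G=A\times B\times C$, and the rest of $V$ is room for the marking arcs. We write $d=(d^A,d^B,d^C)$ for $d\in V$, and $\pi$ for the quotient map $V\to V/G=\hat A/A\times\hat B/B\times\hat C/C$. The cosets of $G$ are called \emph{layers} and are identified with the elements of $V/G$.

\subsection*{Levels and signs}
We give the definitions for $\hat A$. The same letters $\lambda,\chi_i,\mu_i,g_i$ are used for $\hat B$ and $\hat C$, with a superscript when needed.

The \emph{level} of $d\in\hat A$ is $\lambda(d)=\min\{i: d\in A_i\}$ if $d\in A$, and $\lambda(d)=\infty$ otherwise. Thus $\lambda(d)=0$ only for $d=0$, and $\lambda(-d)=\lambda(d)$. Moreover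
\begin{equation}\label{eq:ultra}
\lambda(d+d')\le\max(\lambda(d),\lambda(d')),\quad\text{with equality if }\lambda(d)\ne\lambda(d').
\end{equation}
The inequality holds because the $A_i$ form a chain of subgroups. If $\lambda(d)<\lambda(d')$ and $\lambda(d+d')<\lambda(d')$, the inequality applied to $d'=(d+d')-d$ gives a contradiction.

For $i\in[N]$ let $A_i^-$ be the unique maximal proper subgroup of $A_i$ containing $A_{i-1}$; it exists because $e_i$ is a prime power. Let $A_i^\circ=A_i\setminus A_i^-$. This is the set of elements of $A_i$ whose image generates $A_i/A_{i-1}$; they all have level $i$, and if $e_i$ is prime they are all the elements of level $i$. Fix $g_i\in A_i^\circ$. Every $d\in A_i^\circ$ satisfies $d\equiv ug_i\pmod{A_{i-1}}$ for a unique $u\in(\mathbb Z/e_i)^*$, and we define its \emph{sign} by $\chi_i(d)=\chi_i(u)$. In particular $\chi_i(g_i)=1$.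

Since $\chi_i$ is nontrivial, there is an integer $\mu_i$ coprime to $|\hat A|$ with $\chi_i(\mu_i)=-1$: by the Chinese Remainder Theorem, take $\mu_i$ congruent to a unit of character $-1$ modulo $e_i$ and to $1$ modulo the primes that divide $|\hat A|$ but not $e_i$. Then $\chi_i(\mu_i^\epsilon)=(-1)^\epsilon$ for $\epsilon\in\mathbb F_2$. The next lemma lists what survives when a difference of level $i$ is multiplied by a unit modulo $A_{i-1}$, as in the digit maps of Section~\ref{sec:idea}. Call a subgroup $U\le A$ \emph{adapted} if $A_{j-1}\le U\le A_j$ for some $j\in[N]$. All $A_j$ and all $A_j^-$ are adapted.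

\begin{lemma}\label{lem:mult}
Let $d\in A$ have level $i\in[N]$, let $\mu$ be an integer coprime to $|\hat A|$, and let $d'\equiv\mu d\pmod{A_{i-1}}$. Then
\begin{enumerate}
\item[(a)] $\lambda(d')=i$;
\item[(b)] for every adapted subgroup $U$, $d\in U$ if and only if $d'\in U$;
\item[(c)] if $d\in A_i^\circ$, then $d'\in A_i^\circ$ and $\chi_i(d')=\chi_i(\mu)\chi_i(d)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiplication by $\mu$ preserves every subgroup, so $\lambda(\mu d)=i$, and $\lambda(d'-\mu d)<i$; apply \eqref{eq:ultra}.
(b) Let $A_{j-1}\le U\le A_j$. If $j>i$, both $d$ and $d'$ lie in $A_i\le U$. If $j<i$, neither lies in $A_{i-1}\ge U$. If $j=i$, then $d'-\mu d\in U$ and $\mu U=U$, so $d'\in U\iff\mu d\in U\iff d\in U$.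
(c) If $d\equiv ug_i$, then $d'\equiv\mu ug_i\pmod{A_{i-1}}$, and $\mu u$ is a unit modulo $e_i$.
\end{proof}

\subsection*{Arcs that encode the equations}
For $T=(i,j,k)\in\mathcal T$ let $X_T=A_i^\circ\times B_j^\circ\times C_k^\circ$. For $d\in X_T$ put $\operatorname{sgn}(d)=\chi_i(d^A)\chi_j(d^B)\chi_k(d^C)$, and let $X_T^\epsilon=\{d\in X_T:\operatorname{sgn}(d)=(-1)^\epsilon\}$. The sets $X_T$ are pairwise disjoint, since $d\in X_T$ determines $T=(\lambda(d^A),\lambda(d^B),\lambda(d^C))$. Put
\[
S_0^0=\bigcup_{T\in\mathcal T}X_T^0,\qquad S_0^b=\bigcup_{T\in\mathcal T}X_T^{b_T}.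
\]

\subsection*{Arcs that mark the subgroups}
An isomorphism has to preserve the relations ``$x^A-y^A\in A^*$'' for all $A^*$ in
\[
\mathcal A^*=\{A_i:0\le i<N\}\cup\{A_i^-:1\le i\le N\},
\]
a set of at most $2N$ proper adapted subgroups of $A$, and the corresponding relations for the sets $\mathcal B^*$ and $\mathcal C^*$ defined in the same way. The device is simple. If $Y$ is a coset of a subgroup $U$, then $v+Y=w+Y$ if and only if $v-w\in U$, so adding $Y$ to the connection set makes the relation ``$v-w\in U$'' visible, provided that the arcs coming from $Y$ can be recognized. We put each such coset in a layer of its own and recognize it by its size. The layers themselves will be recognized by counting common out-neighbors; for this the chosen layers must have few coincidences among their differences, and powers of $5$ achieve that.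

Let $t=2+|\mathcal B^*|+|\mathcal C^*|\le4N+2$ and $t'=|\mathcal A^*|\le2N$. Let $\rho_A$ and $\rho_B$ generate $\hat A/A$ and $\hat B/B$. The \emph{markers} are the elements
\[
\xi_h=(5^h\rho_A,0,0)\quad(0\le h<t),\qquad \eta_h=(0,5^h\rho_B,0)\quad(0\le h<t')
\]
of $V/G$, and $\Theta$ is the set of markers. Match $\xi_2,\dots,\xi_{t-1}$ bijectively with the members of $\mathcal B^*$ and $\mathcal C^*$, and $\eta_0,\dots,\eta_{t'-1}$ bijectively with the members of $\mathcal A^*$. To each marker $\theta$ assign a subgroup $U_\theta\le G$ and a subset $Y_\theta$ of the layer $\theta$: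
\[
\begin{array}{lll}
\theta & U_\theta & Y_\theta\\ \hline
\xi_0,\ \xi_1 & G & \pi^{-1}(\theta)\\
\xi_h \text{ matched with } B^* & A\times B^*\times C & \{d\in\pi^{-1}(\theta): d^B\in B^*\}\\
\xi_h \text{ matched with } C^* & A\times B\times C^* & \{d\in\pi^{-1}(\theta): d^C\in C^*\}\\
\eta_h \text{ matched with } A^* & A^*\times B\times C & \{d\in\pi^{-1}(\theta): d^A\in A^*\}
\end{array}
\]
The layer $\xi_h$ is the product of a coset of $A$ with $B\times C$, and the layer $\eta_h$ is the product of $A$, a coset of $B$, and $C$. So $Y_\theta$ is a coset of $U_\theta$, and $-Y_\theta$ is the coset of $U_\theta$ in the layer $-\theta$ cut out by the same condition on the coordinate. The assignment is crossed on purpose: the subgroups of $A$ are marked in layers that move the $B$-coordinate, and those of $B$ and $C$ in layers that move the $A$-coordinate. The maps of Section~\ref{sec:wl} control a difference $d^A$ finely only when $d^A\in A$, so a condition on $d^A$ may be imposed only in a layer where $d^A\in A$.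

Let $S_1=\bigcup_{\theta\in\Theta}(Y_\theta\cup-Y_\theta)$ and
\[
\Gamma=\operatorname{Cay}(V,S_0^0\cup S_1),\qquad \Gamma_b=\operatorname{Cay}(V,S_0^b\cup S_1).
\]
These are circulant graphs by (H1). We have $S_1=-S_1$, and negation maps $X_T$ to itself and multiplies $\operatorname{sgn}$ by $\chi_i(-1)\chi_j(-1)\chi_k(-1)$. Hence
\begin{equation}\label{eq:undirected}
\Gamma,\Gamma_b\text{ are undirected if }\chi^A_i(-1)\chi^B_j(-1)\chi^C_k(-1)=1\text{ for all }(i,j,k)\in\mathcal T .
\end{equation}

\begin{lemma}\label{lem:markers}
Let $D=\{0\}\cup\{\pm\xi_h\}\cup\{\pm\eta_h\}\subseteq V/G$.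
\begin{enumerate}
\item[(a)] The $1+2t+2t'$ listed elements of $D$ are distinct, and every $\delta\ne0$ in $V/G$ has at most two representations $\delta=\theta-\theta'$ with $(\theta,\theta')\in D^2$.
\item[(b)] The numbers $|Y_\theta|=|U_\theta|$, for the markers $\theta$ with $U_\theta\ne G$, are pairwise distinct and lie strictly between $0$ and $|G|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Map $\mathbb Z^{t+t'}$ to $V/G$ by sending the unit vectors to the $\xi_h$ and $\eta_h$. We claim that this homomorphism is injective on the vectors with entries in $\{-2,\dots,2\}$. The difference of two such vectors has entries of absolute value at most $4$. Suppose that its first $t$ entries $\epsilon_0,\dots,\epsilon_{t-1}$ are not all zero, and let $h_0$ be the least index with $\epsilon_{h_0}\ne0$. The integer $\sum_h\epsilon_h5^h$ is nonzero because it is not divisible by $5^{h_0+1}$, and its absolute value is at most $4(1+5+\dots+5^{t-1})=5^t-1<|\hat A/A|$ by (H3). So the images differ in the coordinate $\hat A/A$. The last $t'$ entries are handled by $|\hat B/B|\ge5^{t'}$.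

The listed elements of $D$ are the images of $0$ and of the vectors $\pm\mathbf e$ with $\mathbf e$ a unit vector, and differences of two such vectors have entries in $\{-2,\dots,2\}$. So it suffices to count representations in $\mathbb Z^{t+t'}$. Let $\mathbf e,\mathbf e'$ denote signed unit vectors with different supports. A nonzero difference has one of three forms: $\mathbf e=\mathbf e-0=0-(-\mathbf e)$, with two representations; $\mathbf e+\mathbf e'=\mathbf e-(-\mathbf e')=\mathbf e'-(-\mathbf e)$, with two; and $2\mathbf e=\mathbf e-(-\mathbf e)$, with one.

(b) The index $|G|/|U_\theta|$ is $[A:A^*]$, $[B:B^*]$ or $[C:C^*]$. These numbers exceed $1$. Within one family they are distinct, because distinct subgroups of a cyclic group have distinct orders, and numbers from different families are coprime by (H1).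
\end{proof}

By part (a), $S_1\cap G=\emptyset$, so both graphs are loopless and their arcs inside a layer come from $S_0^0$ and $S_0^b$. Also, each nonzero layer meets $S_1$ in a single set $\pm Y_\theta$ or not at all.

\section{The graphs are not isomorphic}\label{sec:noniso}

\begin{proposition}\label{prop:noniso}
The graphs $\Gamma$ and $\Gamma_b$ are not isomorphic.
\end{proposition}

\begin{proof}
Suppose that $f\colon\Gamma\to\Gamma_b$ is an isomorphism. We show that $f$ respects first the layers, then the marked subgroups, and finally yields a solution of \eqref{eq:system}. The first two steps use properties that both graphs have; write $S$ for either connection set.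

\emph{Step 1: $v-w\in G$ if and only if $f(v)-f(w)\in G$.} The number of common out-neighbors of $v$ and $w$ is $|(v+S)\cap(w+S)|$, and $f$ preserves it. If $v-w\in G$, it is at least $4|G|$, because $S$ contains the four full layers $\pm\xi_0,\pm\xi_1$, and $v$ and $w$ translate each of them to the same layer. Let $v-w\notin G$, and let $z$ be a common out-neighbor. Then $\theta=\pi(z-v)$ and $\theta'=\pi(z-w)$ lie in $D$, and $\theta-\theta'=\pi(w-v)\neq0$. By Lemma~\ref{lem:markers}(a) there are at most two possibilities for $\theta$, hence for the layer $\pi(z)=\pi(v)+\theta$, and the number is at most $2|G|$. This is the reason for using two markers with $U_\theta=G$: with one, both bounds would be $2|G|$.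

\emph{Step 2: for $v,w$ in the same layer and $U_\theta\ne G$, we have $v-w\in U_\theta$ if and only if $f(v)-f(w)\in U_\theta$.} A layer $\Lambda\ne\pi(v)$ contains $|Y_{\theta'}|$ out-neighbors of $v$ if $\Lambda=\pi(v)\pm\theta'$ with $\theta'\in\Theta$, and none otherwise. By Lemma~\ref{lem:markers}(b), the layers other than $\pi(v)$ with exactly $|Y_\theta|$ out-neighbors of $v$ are $\pi(v)+\theta$ and $\pi(v)-\theta$. The set of out-neighbors of $v$ in these two layers is $N_\theta(v)=(v+Y_\theta)\cup(v-Y_\theta)$. By Step 1 the map $f$ permutes the layers, so this description gives $f(N_\theta(v))=N_\theta(f(v))$. If $v,w$ lie in the same layer, then $N_\theta(v)=N_\theta(w)$ means $v+Y_\theta=w+Y_\theta$ and $v-Y_\theta=w-Y_\theta$, since $\theta\ne-\theta$ puts the two parts in different layers, and this holds if and only if $v-w\in U_\theta$.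

\emph{Step 3: a solution.} Composing $f$ with a translation, we may assume $f(0)=0$, so $f(G)=G$. The subgroup $A_0=0$ belongs to $\mathcal A^*$, so Step 2 for $U_\theta=0\times B\times C$ says that, for $x,y\in G$, we have $x^A=y^A$ if and only if $f(x)^A=f(y)^A$. The same holds for $B$ and $C$. Hence $f|_G=f^A\times f^B\times f^C$ for permutations $f^A,f^B,f^C$ of $A,B,C$ that fix $0$. Step 2 with $w=0$ shows that $a\in A^*$ if and only if $f^A(a)\in A^*$, for every $A^*\in\mathcal A^*$, and this is also true for $A_N=A$. Therefore $f^A(A_i^\circ)=A_i^\circ$ for all $i\in[N]$, and the same holds for $B$ and $C$. So we may define $\alpha_i,\beta_j,\gamma_k\in\mathbb F_2$ by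
\[
(-1)^{\alpha_i}=\chi_i\bigl(f^A(g_i^A)\bigr),\qquad(-1)^{\beta_j}=\chi_j\bigl(f^B(g_j^B)\bigr),\qquad(-1)^{\gamma_k}=\chi_k\bigl(f^C(g_k^C)\bigr).
\]
Let $T=(i,j,k)\in\mathcal T$ and $y=(g_i^A,g_j^B,g_k^C)\in X_T^0$. Then $0\to y$ in $\Gamma$, so $0\to f(y)$ in $\Gamma_b$, and $f(y)\in X_T$. Since the $X_T$ are disjoint subsets of $G$ and $S_1\cap G=\emptyset$, we get $f(y)\in X_T^{b_T}$, that is, $(-1)^{\alpha_i+\beta_j+\gamma_k}=(-1)^{b_T}$. The value of $\alpha_i$ does not depend on the triple $T$, because $f|_G$ is a product map. So we have solved \eqref{eq:system}, which is inconsistent.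
\end{proof}

\section{The graphs have the same colors}\label{sec:wl}

If the system had a solution, products of digit maps would match the vertices of the two graphs. We match tuples instead, using for each tuple an assignment from $\mathcal F$ to the few variables that the tuple involves. Pairs of matched tuples will be called good. Two properties are needed: good pairs have the same isomorphism type (Lemma~\ref{lem:type}), and a good pair can be extended by one vertex along a bijection of $V$ (Lemma~\ref{lem:extend}). It must be a bijection because the algorithm counts.

\subsection*{Good pairs}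
For $\bar a=(a_1,\dots,a_\ell)\in\hat A^\ell$ let $L(\bar a)=\{\lambda(a_u-a_v):u,v\in[\ell]\}\cap[N]$. The \emph{type} of $a\in\hat A$ over $\bar a$ is $\min_u\lambda(a-a_u)\in\{0,1,\dots,N,\infty\}$. We write $\bar aa$ for the tuple $\bar a$ with $a$ appended.

\begin{lemma}\label{lem:levels}
Let $a$ have type $\tau=\lambda(a-a_u)$ over $\bar a\in\hat A^\ell$. For every $v$, either $\lambda(a-a_v)=\tau$ or $\lambda(a-a_v)=\lambda(a_u-a_v)>\tau$. Consequently $L(\bar aa)=L(\bar a)\cup(\{\tau\}\cap[N])$ and $|L(\bar a)|\le\ell-1$.
\end{lemma}

\begin{proof}
We have $\lambda(a-a_v)\ge\tau$. If the inequality is strict, \eqref{eq:ultra} applied to $a_u-a_v=(a-a_v)-(a-a_u)$ gives $\lambda(a_u-a_v)=\lambda(a-a_v)$. So appending $a$ adds at most the level $\tau$, and $L$ of a $1$-tuple is empty.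
\end{proof}

\begin{definition}\label{def:matched}
Let $\bar a,\bar a'\in\hat A^\ell$, and let $s$ be a map to $\mathbb F_2$ whose domain contains $\alpha_i$ for all $i\in L(\bar a)$. The pair $(\bar a,\bar a')$ is \emph{$s$-matched} if for all $u,v\in[\ell]$:
\begin{enumerate}
\item[(M1)] $a_u'-a_u\in A$;
\item[(M2)] if $a_u=a_v$, then $a'_u=a'_v$;
\item[(M3)] if $i=\lambda(a_u-a_v)\in[N]$, then $a_u'-a_v'\equiv\mu_i^{s(\alpha_i)}(a_u-a_v)\pmod{A_{i-1}}$.
\end{enumerate}
The definitions for $\hat B$ and $\hat C$ are the same, with $\beta_j$ and $\gamma_k$ in place of $\alpha_i$.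
\end{definition}

In an $s$-matched pair, put $d=a_u-a_v$ and $d'=a_u'-a_v'$. Then
\begin{equation}\label{eq:samelevel}
\lambda(d)=\lambda(d'),\qquad\text{and}\qquad d\in U\iff d'\in U\ \text{ for every adapted subgroup } U .
\end{equation}
Indeed, if $\lambda(d)=\infty$, then $d,d'\notin A$ by (M1); if $\lambda(d)=0$, then $d=d'=0$ by (M2); and if $\lambda(d)\in[N]$, use (M3) and Lemma~\ref{lem:mult}.

For $\bar x\in V^\ell$ let $\bar x^A,\bar x^B,\bar x^C$ be the tuples of coordinates, and let
\[
F(\bar x)=\{\alpha_i:i\in L(\bar x^A)\}\cup\{\beta_j:j\in L(\bar x^B)\}\cup\{\gamma_k:k\in L(\bar x^C)\}.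
\]
By Lemma~\ref{lem:levels}, $|F(\bar x)|\le3(\ell-1)$. A pair $(\bar x,\bar y)\in V^\ell\times V^\ell$ is \emph{good} if there is $s\in\mathcal F$ with domain $F(\bar x)$ such that $(\bar x^A,\bar y^A)$, $(\bar x^B,\bar y^B)$ and $(\bar x^C,\bar y^C)$ are $s$-matched; we call $s$ a \emph{witness}. Two observations will be used.
\begin{enumerate}
\item[(G1)] For every $x\in V$ the pair $((x),(x))$ is good. The witness is the empty map, which lies in $\mathcal F$ by (C1).
\item[(G2)] Selecting and rearranging the same entries in both tuples of a good pair gives a good pair. The witness is a restriction of $s$, which lies in $\mathcal F$ by (C1).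
\end{enumerate}

\begin{lemma}\label{lem:type}
If $(\bar x,\bar y)$ is good, then $x_u=x_v$ if and only if $y_u=y_v$, and $x_u\to x_v$ in $\Gamma$ if and only if $y_u\to y_v$ in $\Gamma_b$.
\end{lemma}

\begin{proof}
Let $s$ be a witness, $d=x_v-x_u$ and $d'=y_v-y_u$. By \eqref{eq:samelevel} in the three coordinates, $d=0$ if and only if $d'=0$.

We show that $d\in S_1\iff d'\in S_1$. By (M1), $\pi(d)=\pi(d')$. Membership in $\pm Y_\theta$ is the condition $\pi(d)=\pm\theta$ together with at most one condition of the form $d^A\in A^*$, $d^B\in B^*$ or $d^C\in C^*$. The starred subgroups are adapted, so \eqref{eq:samelevel} applies.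

We show that $d\in S_0^0\iff d'\in S_0^b$. Let $T=(i,j,k)\in\mathcal T$. Since $A_i^\circ=A_i\setminus A_i^-$ is a difference of adapted subgroups, and likewise for $B_j^\circ$ and $C_k^\circ$, \eqref{eq:samelevel} gives $d\in X_T\iff d'\in X_T$. Let $d\in X_T$. Its coordinates have levels $i,j,k$, so $\alpha_i,\beta_j,\gamma_k\in F(\bar x)$, and $s$ satisfies the equation for $T$ by (C3). By (M3) and Lemma~\ref{lem:mult}(c),
\[
\operatorname{sgn}(d')=(-1)^{s(\alpha_i)+s(\beta_j)+s(\gamma_k)}\operatorname{sgn}(d)=(-1)^{b_T}\operatorname{sgn}(d).
\]
So $d\in X_T^0\iff d'\in X_T^{b_T}$ for every $T\in\mathcal T$.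
\end{proof}

\subsection*{Extension by one vertex}
We first extend in a single coordinate. A new element $a$ brings in at most one new variable, determined by its type, so we treat each type separately, with the value of that variable prescribed.

\begin{lemma}\label{lem:onecoord}
Let $(\bar a,\bar a')\in\hat A^\ell\times\hat A^\ell$ be $s$-matched, let $\tau\in\{0,\dots,N,\infty\}$, and let $P_\tau$ and $P'_\tau$ be the sets of elements of $\hat A$ of type $\tau$ over $\bar a$ and over $\bar a'$. Let $s^+$ be an extension of $s$ that is defined at $\alpha_\tau$ if $\tau\in[N]$. Then there is a bijection $\phi\colon P_\tau\to P'_\tau$ such that $(\bar aa,\bar a'\phi(a))$ is $s^+$-matched for every $a\in P_\tau$.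
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:levels}, $s^+$ is defined at $\alpha_i$ for all $i\in L(\bar aa)$. The conditions on old entries hold because $s^+$ extends $s$, and (M2), (M3) are symmetric in $u$ and $v$. So we must check (M1) for $a$, and (M2), (M3) for the pairs $a,a_v$.

\emph{Case $\tau=\infty$.} Here $P_\infty$ is the complement of $\bigcup_u(a_u+A)$, and $a_u+A=a_u'+A$ by (M1), so $P_\infty=P'_\infty$. Let $\phi$ be the identity. Then (M1) holds, and (M2), (M3) are vacuous since all $a-a_v$ have level $\infty$.

\emph{Case $\tau=0$.} Here $P_0=\{a_1,\dots,a_\ell\}$ and $P_0'=\{a_1',\dots,a_\ell'\}$. By \eqref{eq:samelevel}, $a_u=a_v$ if and only if $a_u'=a_v'$, so $\phi(a_u)=a_u'$ is a well-defined bijection. The new entries repeat old ones, so all conditions hold.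

\emph{Case $\tau=i\in[N]$.} Here
\[
P_i=\bigcup_u(a_u+A_i)\setminus\bigcup_u(a_u+A_{i-1}),
\]
and $P_i'$ is given by the same formula with $\bar a'$. Let $\mu=\mu_i^{s^+(\alpha_i)}$. Call a coset of $A_i$ \emph{occupied} by $\bar a$ if it contains some $a_v$. By \eqref{eq:samelevel}, $a_u-a_v\in A_i$ if and only if $a'_u-a'_v\in A_i$. So $a_u+A_i\mapsto a'_u+A_i$ is a well-defined bijection $\kappa\mapsto\kappa'$ from the cosets occupied by $\bar a$ to those occupied by $\bar a'$, and $a_v\in\kappa$ if and only if $a_v'\in\kappa'$. For an occupied coset $\kappa$ let $u$ be the least index with $a_u\in\kappa$, and define the affine map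
\[
\phi(a)=a_u'+\mu(a-a_u)\qquad(a\in\kappa).
\]
It is a bijection $\kappa\to\kappa'$ that maps cosets of $A_{i-1}$ onto cosets of $A_{i-1}$. For every $v$ with $a_v\in\kappa$ we claim that
\begin{equation}\label{eq:affine}
\phi(a_v)=a'_u+\mu(a_v-a_u)\equiv a'_v\pmod{A_{i-1}}.
\end{equation}
If $\lambda(a_v-a_u)=i$, then $i\in L(\bar a)$, so $s^+(\alpha_i)=s(\alpha_i)$ and \eqref{eq:affine} is (M3). If $\lambda(a_v-a_u)<i$, then both $\mu(a_v-a_u)$ and, by \eqref{eq:samelevel}, $a_v'-a_u'$ lie in $A_{i-1}$. By \eqref{eq:affine}, $\phi$ maps $a_v+A_{i-1}$ onto $a_v'+A_{i-1}$. The set $P_i\cap\kappa$ is $\kappa$ without the cosets $a_v+A_{i-1}$ with $a_v\in\kappa$, and $P_i'\cap\kappa'$ is $\kappa'$ without the cosets $a'_v+A_{i-1}$ for the same $v$. So $\phi$ maps $P_i\cap\kappa$ onto $P_i'\cap\kappa'$, and $P_i$ bijectively onto $P_i'$.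

Let $a\in P_i\cap\kappa$, with $u$ as above, and $a'=\phi(a)$. Condition (M1) holds since $a'-a=(a_u'-a_u)+(\mu-1)(a-a_u)\in A$, and (M2) is vacuous since $a\neq a_v$ for all $v$. For (M3) let $l=\lambda(a-a_v)\in[N]$. If $a_v\in\kappa$, then $l\le i$, so $l=i$ because $a$ has type $i$, and \eqref{eq:affine} gives
\[
a'-a_v'\equiv\phi(a)-\phi(a_v)=\mu(a-a_v)\pmod{A_{i-1}}.
\]
In particular $\lambda(a-a_u)=i$. If $a_v\notin\kappa$, then $l>i$, and $l=\lambda(a_u-a_v)\in L(\bar a)$ by Lemma~\ref{lem:levels}. Both $a'-a'_u$ and $a-a_u$ lie in $A_i\le A_{l-1}$, so (M3) for the old pair gives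
\[
a'-a'_v\equiv a'_u-a'_v\equiv\mu_l^{s(\alpha_l)}(a_u-a_v)\equiv\mu_l^{s(\alpha_l)}(a-a_v)\pmod{A_{l-1}}.\qedhere
\]
\end{proof}

The three coordinates cannot be extended independently. The value that $\mathcal F$ allows for a new variable $\alpha_i$ may depend on which variables $\beta_j,\gamma_k$ arrive together with it; if a single rule gave values to all variables, it would be a solution. So the bijection of $V$ is not a product map. It is a product map on each box of a partition of $V$ by triples of types.

\begin{lemma}\label{lem:extend}
If $(\bar x,\bar y)$ is good of length $\ell\le m$, there is a bijection $\phi\colon V\to V$ such that $(\bar xz,\bar y\phi(z))$ is good for every $z\in V$.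
\end{lemma}

\begin{proof}
Let $s$ be a witness. For a triple $\boldsymbol\tau=(\tau_A,\tau_B,\tau_C)$ of elements of $\{0,\dots,N,\infty\}$ let $V_{\boldsymbol\tau}$ be the set of $z\in V$ whose coordinates have types $\tau_A,\tau_B,\tau_C$ over $\bar x^A,\bar x^B,\bar x^C$, and let $V'_{\boldsymbol\tau}$ be defined in the same way from $\bar y$. The sets $V_{\boldsymbol\tau}$ partition $V$, and so do the sets $V'_{\boldsymbol\tau}$. By Lemma~\ref{lem:levels}, for $z\in V_{\boldsymbol\tau}$ the set $F(\bar xz)$ equals
\[
F_{\boldsymbol\tau}=F(\bar x)\cup\{\alpha_{\tau_A},\beta_{\tau_B},\gamma_{\tau_C}\},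
\]
where variables with index $0$ or $\infty$ are omitted, and $|F_{\boldsymbol\tau}|\le3(\ell-1)+3\le3m$. This is where $3m$-consistency is used: at most three applications of (C2) extend $s$ to a map $s_{\boldsymbol\tau}\in\mathcal F$ with domain $F_{\boldsymbol\tau}$. Apply Lemma~\ref{lem:onecoord} in each coordinate with $s^+=s_{\boldsymbol\tau}$. The product of the three bijections is a bijection $V_{\boldsymbol\tau}\to V'_{\boldsymbol\tau}$, and $s_{\boldsymbol\tau}$ witnesses that the extended pairs are good. The union of these maps over all $\boldsymbol\tau$ is the required $\phi$.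
\end{proof}

\begin{proposition}\label{prop:samecolors}
For $2\le m'\le m$, the $m'$-tuples of $\Gamma$ and of $\Gamma_b$ have the same set, and even the same multiset, of WL colors.
\end{proposition}

\begin{proof}
We show by induction on $r$ that $\operatorname{col}_r(\bar x)=\operatorname{col}_r(\bar y)$ for every good pair of length $m'$, where $\bar x$ is colored in $\Gamma$ and $\bar y$ in $\Gamma_b$. For $r=0$ this is Lemma~\ref{lem:type}. For the step take $\phi$ from Lemma~\ref{lem:extend}. For every $z$ the pair $(\bar xz,\bar y\phi(z))$ is good, so by (G2) the pairs $(\bar x[l\leftarrow z],\bar y[l\leftarrow\phi(z)])$ with $l\in[m']$ are good. By induction $z$ contributes to the multiset in $\operatorname{col}_{r+1}(\bar x)$ the same element as $\phi(z)$ contributes to the multiset in $\operatorname{col}_{r+1}(\bar y)$. Since $\phi$ is a bijection, the multisets are equal.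

Next we construct bijections $\Phi_\ell\colon V^\ell\to V^\ell$ for $1\le\ell\le m'$ such that all pairs $(\bar x,\Phi_\ell(\bar x))$ are good. Let $\Phi_1$ be the identity, which is allowed by (G1). Given $\Phi_\ell$, choose for each $\bar x\in V^\ell$ a bijection $\phi_{\bar x}$ as in Lemma~\ref{lem:extend} for the pair $(\bar x,\Phi_\ell(\bar x))$, and put $\Phi_{\ell+1}(\bar xz)=\Phi_\ell(\bar x)\,\phi_{\bar x}(z)$. The bijection $\Phi_{m'}$ preserves $\operatorname{col}_r$ for every $r$. It therefore maps the color classes of $\Gamma$ onto those of $\Gamma_b$ in every round, the algorithm stops in the same round on both graphs, and the final colors agree with multiplicities.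
\end{proof}

\section{Choosing the groups: proof of Theorem~\ref{thm:main}}\label{sec:main}

It remains to find the chains in a cyclic group of given order. A step of odd prime index carries the quadratic character. A step of index $2$ carries no sign, since $(\mathbb Z/2)^*$ is trivial, so the prime $2$ must be used in larger blocks. We use blocks of index $8$ rather than $4$ for the sake of undirected graphs: the only nontrivial character of $(\mathbb Z/4)^*$ takes the value $-1$ at $-1$, whereas $(\mathbb Z/8)^*=\{1,3,5,7\}$ has the character $\chi$ with $\chi(1)=\chi(7)=1$ and $\chi(3)=\chi(5)=-1$. These steps are the reason for introducing the subgroups $A_i^-$. A chain then uses at most $3N$ prime factors and the markers at most $3(4N+2)$, which accounts for the number $15N+6$.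

\begin{proposition}\label{prop:transfer}
Let $m\ge2$, and suppose that there is an inconsistent, $3m$-consistent system of size $N$. Let $n=n_1n_2n_3$ with $n_1,n_2,n_3$ pairwise coprime and $\Omega(n_\nu)\ge15N+6$ for $\nu=1,2,3$. Then the conclusions of Theorem~\ref{thm:main} hold for $m$ and $n$.
\end{proposition}

\begin{proof}
Let $\hat A,\hat B,\hat C$ be cyclic of orders $n_1,n_2,n_3$, so (H1) holds. Write $n_1=2^kl$ with $l$ odd. Consider the list made of the $\Omega(l)$ prime factors of $l$, with multiplicity, and $\lfloor k/3\rfloor$ copies of $8$. Its product divides $n_1$, and its length is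
\[
\Omega(l)+\lfloor k/3\rfloor\ge\frac{\Omega(l)+k-2}{3}=\frac{\Omega(n_1)-2}3\ge N .
\]
Let $e_1,\dots,e_N$ be $N$ entries of the list, and let $A_i\le\hat A$ be the subgroup of order $e_1\cdots e_i$. Let $\chi_i$ be the quadratic character if $e_i$ is an odd prime, and the character $\chi$ above if $e_i=8$. This gives (H2) for $\hat A$. Since $\Omega(e_1\cdots e_N)\le3N$, the index $|\hat A/A|$ has at least $12N+6$ prime factors, so $|\hat A/A|\ge2^{12N+6}=8^{4N+2}\ge5^{4N+2}$. The same construction applies to $\hat B$ and $\hat C$, so (H1)--(H3) hold.

By Propositions~\ref{prop:noniso} and~\ref{prop:samecolors}, the circulant graphs $\Gamma$ and $\Gamma_b$ of order $n$ are not isomorphic and have the same WL colors in every dimension $m'$ with $2\le m'\le m$. So no such $m'$ has the property that defines the WL-dimension of $\Gamma$, and $\dim_{\mathrm{WL}}(\Gamma)>m$. If all odd primes dividing $n$ are congruent to $1$ modulo $4$, every character used takes the value $1$ at $-1$, and the graphs are undirected by \eqref{eq:undirected}.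
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Lemma~\ref{lem:torus} with $K=3m$ gives an inconsistent, $3m$-consistent system of size $N=(6m+1)^2$. Apply Proposition~\ref{prop:transfer}.
\end{proof}

\section{Random matchings and the linear bound}\label{sec:random}

The torus cannot give more than a square root through Lemma~\ref{lem:cubic}. The edge $\gamma_u$ joins row $u_2$ to row $u_2+1$, so deleting the $3L$ edges $\gamma_u$ with $u_2$ among three suitable values cuts the $L$ rows into blocks of $1$, $(L-1)/2$ and $(L-1)/2$ rows, and no component has more than $N=L^2$ vertices. For a linear bound we need cubic graphs in which every balanced cut has linearly many edges. A union of three random perfect matchings has this property, and it comes with a proper edge coloring.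

\begin{lemma}\label{lem:random}
There is $N_0$ such that for all $N\ge N_0$ there is an inconsistent, $\lfloor N/100\rfloor$-consistent system of size $N$.
\end{lemma}

\begin{proof}
Let $K=\lfloor N/100\rfloor$. Let $H$ be the union of three independent, uniformly random perfect matchings $M_1,M_2,M_3$ on $2N$ points, with the edges of $M_i$ colored $i$ and parallel edges kept. Then $H$ is a loopless cubic multigraph with a proper coloring. We show that for large $N$ the other two hypotheses of Lemma~\ref{lem:cubic} hold with positive probability. In both cases failure produces a vertex set of a certain kind, and the probability that such a set exists is at most the expected number of them.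

\emph{Closed sets.} For a fixed set of $x$ points let $q(x)$ be the probability that no edge of a random perfect matching leaves it. Then $q(x)=0$ for odd $x$. A set of $2j$ points has $(2j)!/(2^jj!)$ perfect matchings, so
\[
q(2j)=\frac{(2j)!}{2^jj!}\cdot\frac{(2N-2j)!}{2^{N-j}(N-j)!}\cdot\frac{2^NN!}{(2N)!}=\binom Nj\binom{2N}{2j}^{-1}.
\]
Vandermonde's identity $\binom{2N}{2j}=\sum_i\binom Ni\binom N{2j-i}$ gives $\binom{2N}{2j}\ge\binom Nj^2$. Hence $q(x)\le\binom{2N}x^{-1/2}$ for all $x$.

\emph{Connectedness.} If $H$ is disconnected, some $W$ with $1\le|W|\le N$ has $\partial W=\emptyset$. By independence the expected number of such $W$ is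
\[
\sum_{1\le j\le N/2}\binom{2N}{2j}q(2j)^3=\sum_{1\le j\le N/2}\binom Nj^3\binom{2N}{2j}^{-2}\le\sum_{1\le j\le N/2}\binom Nj^{-1}\le\frac1N+\frac N2\binom N2^{-1}=\frac1N+\frac1{N-1},
\]
since $\binom Nj\ge\binom N2$ for $2\le j\le N/2$.

\emph{Big components.} Suppose that for some set $F$ of at most $K$ edges all components of $H-F$ have at most $N$ vertices. Then some union $W$ of components has $2N/3\le|W|\le N$. If a component has at least $2N/3$ vertices, take it. Otherwise collect components until the total first reaches $2N/3$; the total is then less than $4N/3$, and if it exceeds $N$, the complement has between $2N/3$ and $N$ vertices. Since $\partial W\subseteq F$, it suffices to bound the expected number of sets $W$ with $w=|W|\in[2N/3,N]$ and $|\partial W|\le K$.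

Fix such a size $w$, a set $W$ with $w$ points, and $k\le K$. Suppose that exactly $k$ edges of $M_i$ leave $W$, and let $Z$ be the set of their ends in $W$. A point of $W\setminus Z$ is matched inside $W$, and not with a point of $Z$, so no edge of $M_i$ leaves $W\setminus Z$. A union bound over $Z$ shows that this event has probability at most $\binom wkq(w-k)\le\binom Nk\binom{2N}{w-k}^{-1/2}$. To compare $\binom{2N}{w-k}$ with $\binom{2N}w$, let $w-k<j\le w$. Then $j\ge2N/3-K+1$, and $K\le N/6$ gives
\[
\binom{2N}{j-1}\Big/\binom{2N}{j}=\frac j{2N-j+1}\ge\frac{2N/3-K}{4N/3+K}\ge\frac{N/2}{3N/2}=\frac13 .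
\]
So $\binom{2N}{w-k}\ge3^{-k}\binom{2N}w$. If $|\partial W|\le K$, then at most $K$ edges of each $M_i$ leave $W$. With $\Sigma=\sum_{k\le K}\binom Nk3^{k/2}$, independence bounds the expected number by
\[
\sum_{2N/3\le w\le N}\binom{2N}w\left(\binom{2N}w^{-1/2}\Sigma\right)^3=\Sigma^3\sum_{2N/3\le w\le N}\binom{2N}w^{-1/2}.
\]
Here $\binom{2N}w=\prod_{i<w}\frac{2N-i}{w-i}\ge(2N/w)^w\ge2^w\ge2^{2N/3}$, so the last sum is at most $(N+1)2^{-N/3}$. For $\Sigma$ we use $1\le64^{K-k}$ for $k\le K$, the binomial theorem and $1+y\le e^y$:
\[
\Sigma\le64^K\sum_{k=0}^N\binom Nk\Bigl(\frac{\sqrt3}{64}\Bigr)^k\le2^{6K}e^{\sqrt3N/64}\le2^{0.06N}\,2^{0.04N}=2^{0.1N},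
\]
because $\sqrt3/(64\ln2)<1.74\cdot1.45/64<0.04$. The expected number is therefore at most $(N+1)2^{0.3N-N/3}=(N+1)2^{-N/30}$.

The probability that a hypothesis fails is at most $\frac1N+\frac1{N-1}+(N+1)2^{-N/30}$, which is less than $1$ for all large $N$. Apply Lemma~\ref{lem:cubic}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $m_0=\max(2,N_0)$ and $c=1/(4500m_0+6)$, so $c<1/9000$. For $m\ge m_0$, Lemma~\ref{lem:random} with $N=300m$ gives an inconsistent, $3m$-consistent system, and $15N+6=4500m+6$. Put $\omega=\min_\nu\Omega(n_\nu)$. If $\omega\ge4500m_0+6$, let $m=\lfloor(\omega-6)/4500\rfloor\ge m_0$. By Proposition~\ref{prop:transfer} some circulant graph of order $n$ has WL-dimension at least $m+1>(\omega-6)/4500\ge\omega/9000\ge c\,\omega$. If $\omega<4500m_0+6$, then $c\,\omega<1$, and any circulant graph of order $n$ will do, since its WL-dimension is at least $2$.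
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:primes}]
(a) Take $n_1=p^R$, $n_2=q^R$, $n_3=r^R$. Then $\min_\nu\Omega(n_\nu)=R=\log n/\log(pqr)$, and $c'=c/\log(pqr)$ works. (b) For $|\Pi|=1$ this is the known bound for prime power order quoted in Section~\ref{sec:intro}. For $|\Pi|\ge3$ apply (a) to three primes of $\Pi$ and let $R$ grow.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ponomarenko}
Ilia Ponomarenko, \emph{On the WL-dimension of circulant graphs of prime power order}, arXiv:2206.15028 (2022).

\end{thebibliography}
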